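# Annihilating meteors: every point of space is visited infinitely often

## 1. Labelled edges and the matching they force

Let $E$ be a set. Suppose that certain pairs $\{y,z\}$ of distinct points of $E$ are declared to be *edges*, and that each edge carries a *label* $c(y,z)=c(z,y)\in(0,\infty)$. Put $c(y,z)=\infty$ if $\{y,z\}$ is not an edge. A countable set $\zeta\subset E$ (a *configuration*) becomes a graph: its vertices are the points of $\zeta$, its edges are the edges with both ends in $\zeta$. Two different edges are *adjacent* if they share a vertex.

**Definition (active set).** Let all labels in $\zeta$ be distinct. A set $A$ of edges of $\zeta$ is an *active set* if for every edge $f$ of $\zeta$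
$$f\in A\iff\text{no edge } f'\in A \text{ adjacent to } f \text{ has a smaller label.}\tag{1}$$

Two edges of $A$ are never adjacent, since the one with the larger label would violate (1). So $A$ is a matching. The *removal time* $\tau_y(\zeta)$ is the label of the edge of $A$ at $y$, and $\tau_y(\zeta)=\infty$ if there is none. Read labels as times. Then (1) says: at time $c(y,z)$ the points $y,z$ are removed together if and only if neither was removed before, and there are no other removals. "Alive just before time $c$" means $\tau_y\ge c$.

For a path $a,b,c,d$ with labels $3,2,1$ in this order, the last edge is active, hence the middle one is not, hence the first one is. On an infinite path $y_0,y_1,y_2,\dots$ where $\{y_{i-1},y_i\}$ has label $1/i$, rule (1) says that edge number $i$ is active iff edge number $i+1$ is not. There are then two active sets, the odd edges and the even edges. So uniqueness can fail, and the obstruction is an infinite chain of decreasing labels.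

This matching is a model of annihilation. Vertices are moving particles, a label is the time at which two particles would first touch, and an active edge is a collision that really takes place. The main proof uses what happens to $A$ when one extra vertex is inserted: nothing changes before the extra vertex dies.

## 2. Meteors in $\mathbb R^d$ and the three theorems

Let $\sigma$ be the uniform probability measure on $S^{d-1}$, and $\mu=\mathrm{Leb}\otimes\sigma$ on $E=\mathbb R^d\times S^{d-1}$. Fix $\epsilon>0$. The *meteor model* is a Poisson process $\eta$ on $E$ with intensity $\mu$: a point $y=(y_0,w)$ is a ball of radius $\epsilon$ with center $y(t)=y_0+wt$ at time $t$, until it is annihilated. So centers form a unit intensity Poisson process, directions are independent and uniform, and the speed is $1$. Two meteors that both still exist collide at time $t>0$ if their closed balls are disjoint just before $t$ and touch at time $t$; both are then removed. Balls that overlap at time $0$ do not interact while they continue to overlap. A meteor *visits the origin* if at some time before its annihilation its ball contains the origin.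

The paper by Itai Benjamini, Eric Foxall, Ori Gurel-Gurevich, Matthew Junge and Harry Kesten, "Site recurrence for coalescing random walk", arXiv:1510.04721 (2015), is the source of the following conjecture: for every $d\ge1$ and every $\epsilon>0$, almost surely infinitely many distinct meteors visit the origin. It is true.

**Theorem 1.** For all $d\ge1$, $\epsilon>0$: almost surely infinitely many distinct meteors visit the origin before being annihilated.

**Theorem 2.** For all $d\ge1$, $\epsilon>0$: almost surely, simultaneously for every $x\in\mathbb R^d$, $r>0$ and nonempty open $C\subset S^{d-1}$, infinitely many meteors with direction in $C$ have their center within distance $r$ of $x$ at some time before annihilation.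

**Theorem 3.** For all $d\ge1$, $\epsilon>0$: almost surely every meteor is eventually annihilated, but the lifetime of a typical meteor has infinite mean.

The problem allows us to assume that the dynamics of infinitely many meteors is almost surely well defined. We derive it instead, because the derivation gives the locality that we need later.

**Contact times as labels.** For meteors $y,z$ the function $D(t)=|y(t)-z(t)|$ is convex. Suppose $D(t)=2\epsilon$ and $D>2\epsilon$ just before $t>0$. If $D(s)\le2\epsilon$ for some $s<t$, convexity would give $D\le2\epsilon$ on $[s,t]$, a contradiction. So $D>2\epsilon$ on $[0,t)$, and hence there is at most one such $t$. If it exists, $\{y,z\}$ is an edge with label $c(y,z)=t$. Meteors with $|y_0-z_0|\le2\epsilon$ form no edge. The rules of the model are exactly rule (1).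

An example on the line: let $\epsilon$ be small and let $+$ meteors have their right ends at $0$ and $2$, and $-$ meteors their left ends at $3$ and $10$. Only a $+$ to the left of a $-$ forms an edge, with label half the gap. The labels are $\frac12$ for $(2,3)$, $\frac32$ for $(0,3)$, $4$ for $(2,10)$, $5$ for $(0,10)$. The active edges are $(2,3)$ and $(0,10)$. Without the meteor at $3$, the only active edge is $(2,10)$. So inserting the meteor at $3$ lengthens the life of the meteor at $10$ from $4$ to $5$ and shortens that of the meteor at $0$ from $\infty$ to $5$. Lifetimes are not monotone in the configuration.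

## 3. Uniqueness of the matching and the effect of inserting points

This section is deterministic and uses only the setting of Section 1. We write $\zeta+y$ for $\zeta\cup\{y\}$.

**Definition (chains, regular configurations).** A *decreasing chain of length $k$ from $z$ up to time $t$* consists of distinct points $y_1,\dots,y_k$ of the configuration, different from $z$, with
$$t\ge c(z,y_1)>c(y_1,y_2)>\dots>c(y_{k-1},y_k).$$
An *increasing chain* from $z$ up to $t$ is defined in the same way with $c(z,y_1)<c(y_1,y_2)<\dots<c(y_{k-1},y_k)\le t$. A configuration is *regular* if all its labels are distinct and each of its points has only finitely many decreasing and finitely many increasing chains up to every $t<\infty$.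

In the path $a,b,c,d$ above, the decreasing chains from $a$ up to $3$ are $(b)$, $(b,c)$, $(b,c,d)$. The path with labels $1/i$ is not regular. Subsets of regular configurations are regular, because chains in a subset are chains in the whole.

**Lemma 1 (existence, uniqueness, locality).** Let $\zeta$ be regular. (a) There is exactly one active set. (b) For $y\in\zeta$ and $t>0$ let $V_t(y)$ be the finite set consisting of $y$ and all points on decreasing chains from $y$ up to $t$. If $V_t(y)\subset\zeta''\subset\zeta$, then $\tau_y(\zeta'')\le t$ iff $\tau_y(\zeta)\le t$.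

*Proof.* The purpose is to show that the status of an edge depends on finitely many edges. Let $f_0=\{u,u'\}$ be an edge, and let $f_0,f_1,\dots,f_j$ be edges with strictly decreasing labels, each adjacent to the one before. Call $f_j$ *reachable* from $f_0$. By induction, $f_j$ is the last step of a walk $u=u_0,u_1,\dots,u_k$ along edges with strictly decreasing labels, the first label being $\le c(u,u')$. For $j=0$ take the walk $u,u'$. If $f_j=\{u_{k-1},u_k\}$ is the last step of such a walk, then $f_{j+1}$ contains $u_k$, and we prolong the walk by it, or $f_{j+1}$ contains $u_{k-1}$, and we replace the last step by it; in both cases the labels still decrease. Now cut out loops: if $u_a=u_b$ with $a<b$, drop $u_{a+1},\dots,u_b$. Labels still decrease, so $u_k$ is equal to $u$ or is the end of a decreasing chain from $u$ up to $c(u,u')$. The same applies to $u_{k-1}$ and the walk stopped there. So both ends of $f_j$ lie in $V_{c(u,u')}(u)$, which is finite by regularity, and only finitely many edges are reachable from $f_0$.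

Hence the relation "adjacent and with smaller label" has no infinite descending sequence: it is well-founded. So rule (1) is a recursion that decides the status of every edge in exactly one way. This is (a).

For (b), $\tau_y\le t$ iff some edge $\{y,z\}$ with label $\le t$ is active. Every such edge, and every edge reachable from it in $\zeta$, has both ends in $V_t(y)$ (take $u=y$). So these edges are present in $\zeta''$ too, the reachable edges are the same in $\zeta$ and $\zeta''$, and the recursion gives the same statuses. $\square$

Consequently, whether $\tau_y\le t$ is determined by $y$ and the points on decreasing chains from $y$ up to $t$. All quantities below are measurable: for meteors, the truth value of $\tau_y\le t$ in $\zeta+y$ equals the one in $(\zeta\cap(B(0,N)\times S^{d-1}))+y$ for all large $N$, and in finite configurations the recursion is a finite procedure.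

**Lemma 2 (inserting one point).** Let $\zeta+y$ be regular, $y\notin\zeta$, and $s=\min\{c(y,z):z\in\zeta,\ c(y,z)<\infty,\ \tau_z(\zeta)\ge c(y,z)\}$ with $\min\emptyset=\infty$. Then $\tau_y(\zeta+y)=s$, and the removals of points of $\zeta$ at times $<s$ are the same in $\zeta$ and in $\zeta+y$.

*Proof.* The minimum exists, since $y$ has finitely many edges with label $\le t$ (chains of length one). We claim: an edge with label $<s$ is active in $\zeta+y$ iff it is an active edge of $\zeta$; in particular no edge at $y$ with label $<s$ is active. We use well-founded induction. Take first an edge inside $\zeta$ with label $<s$. Its adjacent edges with smaller label inside $\zeta$ have the same status in both configurations, and those at $y$ are not active. So it has the same status in both. Now take $\{y,z\}$ with label $c<s$. By the definition of $s$, $\tau_z(\zeta)<c$, so $z$ has an active edge of $\zeta$ with label $<c$. By induction this edge is active in $\zeta+y$, so $\{y,z\}$ is not.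

If $s=\infty$, no edge at $y$ is active. If $s<\infty$ is the label of $\{y,z\}$, then no edge at $y$ with smaller label is active, and no edge at $z$ with smaller label is active, because $\tau_z(\zeta)\ge s$. So $\{y,z\}$ is active and $\tau_y(\zeta+y)=s$. $\square$

**Lemma 3 (two survivors meet).** Let $\zeta+y+z$ be regular, with $y,z\notin\zeta$ distinct, $\tau_y(\zeta+y)=\tau_z(\zeta+z)=\infty$ and $c(y,z)<\infty$. Then $\{y,z\}$ is active in $\zeta+y+z$.

*Proof.* By Lemma 2, every $z'\in\zeta$ with $c(z,z')<\infty$ has $\tau_{z'}(\zeta)<c(z,z')$, and likewise for $y$. We show by induction for edges with label $<c(y,z)$: those inside $\zeta$ have the same status in $\zeta$ and in $\zeta+y+z$, and those joining $y$ or $z$ to $\zeta$ are not active. The first part is as in Lemma 2. For $\{z,z'\}$, the point $z'$ has an active edge of $\zeta$ with smaller label, which is active in $\zeta+y+z$ by induction; so $\{z,z'\}$ is not active. The same holds for $\{y,z'\}$. Hence no edge adjacent to $\{y,z\}$ with smaller label is active, and $\{y,z\}$ is active. $\square$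

Inserting many points at once is less transparent, but one count survives.

**Lemma 4 (inserting a finite set).** Let $\eta_0\cup\beta$ be regular, $\beta$ finite, $\beta\cap\eta_0=\emptyset$, with no edges inside $\beta$. Let $I$ be the number of $b\in\beta$ that are removed in $\eta_0\cup\beta$ together with some $y\in\eta_0$ satisfying $\tau_y(\eta_0)\ge c(b,y)$. Then at most $2I$ points of $\beta$ are ever removed in $\eta_0\cup\beta$.

*Proof.* Let $S_s$ and $S'_s$ be the sets of points alive at time $s$ in $\eta_0$ and in $\eta_0\cup\beta$, and let $\Delta_s=S_s\triangle S'_s$ be the set of discrepancies. Then $\Delta_0=\beta$ and $\beta\cap S_s=\emptyset$ for all $s$.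

**Step 1 ($\Delta$ changes finitely often on $[0,t]$).** This makes it legitimate to follow $\Delta$ jump by jump. Let $y\in\eta_0$ belong to $\Delta_s$ for some $s\le t$. At its first time of difference, $y$ is removed in exactly one of the two dynamics, through an edge $\{y,y'\}$, and just before it was alive in both. In the other dynamics the edge was not active although $y$ was alive, so $y'$ was not alive there. Hence $y'\in\beta$, or $y'\in\eta_0$ was alive in exactly one dynamics and had a strictly smaller first time of difference. In the second case repeat with $y'$. We get points $y,y',y'',\dots$, distinct because their first times of difference decrease, with decreasing labels $\le t$: a decreasing chain. By regularity the procedure stops, and it can stop only in $\beta$. Reversed, this is an increasing chain from a point of $\beta$ up to $t$ that ends in $y$. Since $\beta$ is finite, there are finitely many such $y$, and each point enters and leaves $\Delta$ at most once.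

**Step 2 (what one edge can do).** Labels are distinct, so changes happen one edge at a time. At the label of $\{y,z\}$, with all sets taken just before it:

1. If $y\in S\cap S'$ and $z\in\Delta$, the pair is removed in exactly one of the dynamics; $z$ leaves $\Delta$, and $y$, which is not in $\beta$, enters.
2. If $y,z\in S'\setminus S$, both are removed in $\eta_0\cup\beta$ and leave $\Delta$; they are not both in $\beta$.
3. If $y,z\in S\setminus S'$, both are removed in $\eta_0$ and leave $\Delta$; neither is in $\beta$.
4. Otherwise $\Delta$ does not change: both points are in $S\cap S'$ and are removed in both dynamics, or one point is in neither set, or one is in $S\setminus S'$ and the other in $S'\setminus S$, and then nothing is removed.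

**Step 3 (counting).** Let $D_s=|\Delta_s\setminus\beta|\ge0$, so $D_0=0$. In case 1, $D$ increases by $1$ if $z\in\beta$ and is unchanged if $z\notin\beta$. In case 2, $D$ decreases by $1$ if one of the points is in $\beta$, and by $2$ if none is. In case 3 it decreases by $2$. When $b\in\beta$ is removed, its partner $y$ is in $S'\cap\eta_0$. If $y\in S$, this is case 1 and is counted in $I$. If $y\notin S$, this is case 2, and $D$ decreases by $1$. Since $D\ge0$ always, the removals of the second kind never outnumber those of the first kind. In total at most $2I$ points of $\beta$ are removed. $\square$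

## 4. Contact rates, chain counts and local approximation

From now on we are in the meteor model. We use the Mecke formula for a Poisson process: for measurable $F\ge0$,
$$E\sum_{y\in\eta}F(y,\eta\setminus y)=\int E\,F(y,\eta)\,\mu(dy),$$
and its version for several distinct points. For instance, $F(y,\cdot)=1\{y\in G\}$ gives $E\,\eta(G)=\mu(G)$. Let $\kappa_{d-1}$ be the volume of the unit ball of $\mathbb R^{d-1}$, $\kappa_0=1$.

**Step 1 (contacts occur at a constant rate).** Let $z=(z_0,v)$ and $w\ne v$. If $c(z,(y_0,w))=t$, then $y_0=z_0+2\epsilon n+(v-w)t$ with a unit vector $n$, and at time $s<t$ the difference of the centers is $2\epsilon n+(v-w)(t-s)$. Its squared length is $4\epsilon^2+4\epsilon(t-s)(v-w)\cdot n+|v-w|^2(t-s)^2$, and this exceeds $4\epsilon^2$ just before $t$ iff $(v-w)\cdot n\ge0$. In the coordinates $(t,n)$ Lebesgue measure $dy_0$ is $(2\epsilon)^{d-1}((v-w)\cdot n)_+\,dt\,dn$, up to null sets (tangential contacts), with $dn$ surface measure (counting measure if $d=1$). Projecting a half sphere to a hyperplane gives $\int(u\cdot n)_+dn=\kappa_{d-1}|u|$. Directions $w=v$ give no edge. Hence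
$$\mu\{y:c(z,y)\in dt\}=\lambda\,dt,\qquad\lambda=(2\epsilon)^{d-1}\kappa_{d-1}\int|v-w|\,\sigma(dw)>0,\tag{2}$$
and by isotropy $\lambda$ does not depend on $z$. For $d=1$ we get $\lambda=\frac12\cdot2=1$. Check: a $+$ meteor at $0$ has contact time $\le t$ with the $-$ meteors in $(2\epsilon,2\epsilon+2t]$, of intensity $\frac12$, on average $t$ of them.

**Step 2 (long chains are rare).** By Mecke the expected number of decreasing chains of length $k$ in $\eta$ from a fixed $z$ up to $t$ is an integral over $y_1,\dots,y_k$. Integrate over $y_k$, then $y_{k-1}$, and so on, using (2) each time: labels $t\ge t_1>\dots>t_k>0$ are integrated against $\lambda^kdt_1\cdots dt_k$. So, with $\Lambda=e^2\lambda$ ($e$ Euler's number),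
$$E\,\#\{\text{chains of length }k\text{ from }z\text{ up to }t\}\le\frac{(\lambda t)^k}{k!}\le\Bigl(\frac{e\lambda t}{k}\Bigr)^k\le e^{-k}\ \text{ if }k\ge\Lambda t.\tag{3}$$
The first bound in (3), and hence also the others, holds for increasing chains, where the labels range over $0<t_1<\dots<t_k\le t$. Summing over $k$: almost surely there are finitely many chains of both kinds from $z$ up to each $t$.

**Step 3 (regularity).** We need this for $\eta$ and for $\eta$ with one or two extra points. By Step 2 and Mecke, almost surely every $z\in\eta$ has finitely many chains in $\eta\setminus z$ up to every $t$. Two different edges involve three or four points, and one of these belongs to only one of the two edges; given all the others, the label of this edge has a density by (2). So Mecke excludes equal labels, and $\eta$ is almost surely regular. Next, $0=E\sum_{z\in\eta}1\{\eta\text{ not regular}\}=\int P(\eta+z\text{ not regular})\,\mu(dz)$, so $\eta+z$ is a.s. regular for $\mu$-a.e. $z$. Translations and orthogonal maps preserve labels and the law of $\eta$, and act transitively on $E$; so $\eta+z$ is a.s. regular for every fixed $z$.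 By the two-point formula, $\eta+z+z'$ is a.s. regular for a.e. $(z,z')$. The set of $z$ for which this holds for a.e. $z'$ is invariant under these maps and nonempty, so it is all of $E$: for every fixed $z$, $\eta+z+z'$ is a.s. regular for $\mu$-a.e. $z'$.

By Lemma 1 the dynamics is almost surely well defined.

**Step 4 (survival of a test meteor).** Put
$$g_y(t)=g_y(t;\zeta)=1\{\tau_y(\zeta+y)>t\},\qquad\rho(t)=E\,g_z(t;\eta)=P(\tau_z(\eta+z)>t).$$
By Lemma 2, $g_y(t;\zeta)$ is the indicator that no $z\in\zeta$ has $c(y,z)\le t$ and $\tau_z(\zeta)\ge c(y,z)$. It is nonincreasing in $t$. By stationarity and isotropy $\rho$ does not depend on $z$; it is the survival function of the lifetime of a typical meteor. The number of $y\in\eta$ with $c(z,y)\le t$ is Poisson with mean $\lambda t$, so $\rho(t)\ge e^{-\lambda t}>0$.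

**Step 5 (local approximation).** We want a version of $g_z(t)$ that depends only on a ball of radius of order $t$. Fix $r>0$, later the radius of a target. Put
$$k_t=\lceil\Lambda t\rceil,\qquad\vartheta_t=\exp(-\Lambda t),\qquad R=2+r+4\epsilon+2\epsilon\Lambda.$$
Let $y_1,\dots,y_j$ be a decreasing chain from $z$ up to $t$ with labels $t_1>\dots>t_j$. Follow $z$ from time $0$ to $t_1$, jump to $y_1(t_1)$, follow $y_1$ back to time $t_2$, jump to $y_2(t_2)$, and so on, and finally follow $y_j$ back to time $0$. Each jump has length $2\epsilon$, so
$$|y_j(0)-z_0|\le t_1+(t_1-t_2)+\dots+(t_{j-1}-t_j)+t_j+2\epsilon j\le2t+2\epsilon j.$$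
If $t\ge1$ and $j\le k_t+1\le\Lambda t+2$, this is at most $Rt$. Let $\hat g_z(t)=1$ if $g_z(t)=1$ or if there is a decreasing chain of length $k_t+1$ from $z$ up to $t$, and $\hat g_z(t)=0$ otherwise. By (3), for $t\ge1$,
$$g_z(t)\le\hat g_z(t)\le g_z(t)+1\{\exists\text{ chain of length }k_t+1\},\qquad\hat\rho(t):=E\,\hat g_z(t)\le\rho(t)+\vartheta_t.\tag{4}$$
Moreover $\hat g_z(t)$ is a function of $\eta\cap(B(z_0,Rt)\times S^{d-1})$. Indeed, initial segments of chains are chains, so the existence of a chain of length $k_t+1$ is visible in this ball. If there is none, all chains from $z$ up to $t$ lie in the ball, and Lemma 1(b) applies.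

## 5. The line: matching parentheses

For $d=1$ everything can be done by hand. Here $w=\pm1$ with probability $\frac12$ each. A $+$ meteor at $p$ and a $-$ meteor at $m$ form an edge iff $m-p>2\epsilon$, with label $(m-p-2\epsilon)/2$; equal directions form no edge. Put $p'=p+\epsilon$ for $+$ meteors and $m'=m-\epsilon$ for $-$ meteors. The sets $\Pi^+,\Pi^-$ of shifted points are independent Poisson processes of intensity $\frac12$. There is an edge iff $p'<m'$, with label $(m'-p')/2$. A $+$ meteor with $p'<0$ first contains the origin at time $-p'$, and a $-$ meteor with $m'>0$ at time $m'$.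

**Step 1 (the active set is the parenthesis matching).** Read the points from left to right as a word, $+$ as "(" and $-$ as ")". The letters are independent and fair. A finite word is balanced if it has as many "(" as ")" and no initial segment has more ")" than "("; equivalently, the totals agree and no final segment has more "(" than ")". Match a "(" with a ")" to its right if the word strictly between is balanced. By recurrence of simple random walk every "(" has a.s. exactly one partner, the first ")" at which the count of ")" minus "(" to its right reaches $1$; symmetrically for every ")". Inside a balanced word each ")" has its partner: if the height (number of "(" minus ")") just before it is $h\ge1$, the partner is the last "(" before it that raises the height from $h-1$ to $h$. So the matching is non-crossing.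

The set of matched pairs satisfies (1). A matched pair shares no vertex with another one. Suppose $p'<m'$ are not matched with each other, and let $m_1'$ be the partner of $p'$. If $m_1'<m'$, then $\{p',m_1'\}$ is matched and has a smaller label. If $m_1'>m'$, then $m'$ lies inside the balanced word between $p'$ and $m_1'$, so it has a partner $p_1'\in(p',m')$, and $\{p_1',m'\}$ has a smaller label. By uniqueness in Lemma 1 this matching is the dynamics.

**Step 2 (nested pairs around the origin).** For $k\ge1$ let
$$R_k=\inf\{x>0:|\Pi^-\cap(0,x]|-|\Pi^+\cap(0,x]|=k\},\quad L_k=\inf\{x>0:|\Pi^+\cap[-x,0)|-|\Pi^-\cap[-x,0)|=k\}.$$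
They are a.s. finite. There is a $-$ at $R_k$ and a $+$ at $-L_k$. Between consecutive points of $0,R_1,R_2,\dots$ the count does not exceed its starting value and returns to it, so these words are balanced. The same holds on the left. So the word strictly between $-L_k$ and $R_k$ consists of balanced words and of the nested pairs $(-L_j,R_j)$, $j<k$; it is balanced. Hence the $+$ at $-L_k$ and the $-$ at $R_k$ annihilate each other, at time $(L_k+R_k)/2$.

**Step 3 (one visitor for each $k$).** Given the left half line, the independent process on the right a.s. has no point at the given position $L_k$, so $L_k\ne R_k$ a.s. If $R_k<L_k$, the $-$ meteor contains the origin at time $R_k<(L_k+R_k)/2$. If $L_k<R_k$, the $+$ meteor does at time $L_k<(L_k+R_k)/2$. Different $k$ give different meteors. This proves Theorem 1 for $d=1$.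

**Step 4 (Theorem 2 for $d=1$).** The increments of $(R_k)$ and of $(L_k)$ are all independent and identically distributed, so $(R_k-L_k)_k$ is a nondegenerate symmetric random walk. A nondegenerate random walk on $\mathbb R$ a.s. tends to $+\infty$, or tends to $-\infty$, or oscillates between both; symmetry leaves only oscillation. So a.s. both signs occur infinitely often, and there are infinitely many $+$ visitors and infinitely many $-$ visitors of the origin. By stationarity the same holds a.s. at all rational points $x'$. When it first contains $x'$, a $+$ visitor has its center at $x'-\epsilon$, and a $-$ visitor at $x'+\epsilon$. Given $x$ and $r$, choose a rational $x'$ with $|x'-\epsilon-x|<r$ for the direction $+$, or $|x'+\epsilon-x|<r$ for $-$. $\square$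

The lifetime of a $+$ meteor is half of the distance needed by a symmetric random walk to hit level $1$, which has infinite mean. The next section shows that this is true in every dimension, where no such picture is available.

## 6. Overfilling a small ball: the mean lifetime is infinite

**Proposition 1.** For all $d\ge1$, $\int_0^\infty\rho(t)\,dt=\infty$.

*Proof.* The plan: if $\int\rho<\infty$, a test meteor meets few survivors at late times. So if a tiny ball happens to contain a huge number of meteors at time $0$, there are not enough partners to remove them all, and some meteor lives forever, which contradicts $\int\rho<\infty$.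

**Step 1 (the overfilled ball).** Suppose $\int\rho<\infty$. Let $B=B(0,\epsilon/2)$, $\eta_0=\eta\cap(B^c\times S^{d-1})$, $\beta=\eta\cap(B\times S^{d-1})$ and $p_0=P(\beta=\emptyset)>0$. Two points of $\beta$ overlap at time $0$, so there are no edges inside $\beta$. The set $\eta_0$ is independent of $\beta$ and has the law of $\eta$ given $\beta=\emptyset$.

**Step 2 (late partners are rare).** For fixed $b\in B\times S^{d-1}$ and $T>0$, conditioning on $\beta=\emptyset$ and then Mecke and (2) give
$$P\bigl(\exists y\in\eta_0:T<c(b,y)<\infty,\ \tau_y(\eta_0)\ge c(b,y)\bigr)\le p_0^{-1}E\sum_{y\in\eta}1\{T<c(b,y)<\infty,\ \tau_y(\eta)\ge c(b,y)\}=p_0^{-1}\int_T^\infty\lambda\rho(t)\,dt.\tag{5}$$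
Here we used $P(\tau_y(\eta+y)\ge t)=\rho(t)$ for all but countably many $t$. Choose $T$ such that the right side is at most $\frac18$.

**Step 3 (early partners are limited in number).** Choose an integer $M\ge1$ with $M\ge16\,E[\eta_0(B(0,2T+3\epsilon)\times S^{d-1})]$. The event $|\beta|=M$ has positive probability. Given it, $\beta$ consists of $M$ i.i.d. points of $B\times S^{d-1}$ independent of $\eta_0$. Let $I$ be as in Lemma 4. The removals counted in $I$ at times $\le T$ use distinct partners $y\in\eta_0$ with $|y_0|\le\epsilon/2+2T+2\epsilon\le2T+3\epsilon$; their expected number is at most $M/16$. Those at times $>T$ involve points $b$ for which the event in (5) occurs; their expected number is at most $M/8$. So $E[I\mid|\beta|=M]\le\frac3{16}M$.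

**Step 4 (contradiction).** By Lemma 4 the conditional expected number of removed points of $\beta$ is at most $\frac38M<M$. So with positive probability some meteor starting in $B$ is never annihilated. By Mecke the expected number of such meteors is $|B|\lim_{t\to\infty}\rho(t)$. Hence this limit is positive, contradicting $\int\rho<\infty$. $\square$

**Proof of Theorem 3.** The mean lifetime is $\int_0^\infty\rho=\infty$. Put $\rho_\infty=\lim_{t\to\infty}\rho(t)$. By Mecke the expected number of immortal meteors starting in a bounded set $G$ is $|G|\rho_\infty$, so we must show $\rho_\infty=0$. The idea: immortal meteors that aim at each other would have to annihilate.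

Let $a_z=1\{\tau_z(\eta+z)=\infty\}$, so $E\,a_z=\rho_\infty$. Take $z=(0,v)$. By Section 4, $\eta+y+z$ is a.s. regular for a.e. $y$. In $\eta+z$ at most one edge at $z$ is active, so by Mecke and Lemma 3
$$1\ge P(\tau_z(\eta+z)\le t)=\int1\{c(z,y)\le t\}\,P(\{z,y\}\text{ active in }\eta+y+z)\,\mu(dy)\ge\int1\{c(z,y)\le t\}\,E[a_za_y]\,\mu(dy).$$
In the coordinates of Section 4 the last integral is
$$\int_0^tdc\int\sigma(dw)\int dn\,(2\epsilon)^{d-1}\bigl((v-w)\cdot n\bigr)_+\,E\bigl[a_{(0,v)}\,a_{(c(v-w)+2\epsilon n,\,w)}\bigr].$$
For $w\ne v$ the position $c(v-w)+2\epsilon n$ tends to infinity as $c\to\infty$. The Poisson process is mixing under translations: a bounded functional is approximated in $L^1$ by bounded functionals of the restriction of $\eta$ to a bounded region, and for large shifts the regions are disjoint and the restrictions independent. So the expectation tends to $\rho_\infty^2$. By bounded convergence, the integral divided by $t$ tends to $\lambda\rho_\infty^2$. Since it is at most $1/t\to0$, we get $\rho_\infty=0$. $\square$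

## 7. Infinitely many visits on average, and why this is not enough

From now on $d\ge2$. Fix $r>0$ and a measurable $C\subset S^{d-1}$ with $\sigma(C)>0$. For $x\in\mathbb R^d$ and $y=(y_0,w)$ with $w\in C$ and $|y_0-x|>r$, let $e_x(y)$ be the first $t>0$ with $|y(t)-x|\le r$. Put $e_x(y)=\infty$ if there is none, or if $w\notin C$ or $|y_0-x|\le r$. If $e_x(y)=t$, then $y_0=x+rn-tw$ with a unit vector $n$, $n\cdot w\le0$. In the coordinates $(t,n)$ Lebesgue measure is $r^{d-1}(-n\cdot w)_+\,dt\,dn$. So for fixed $w\in C$, with $\omega=r^{d-1}\kappa_{d-1}$,
$$\mathrm{Leb}\{y_0:e_x(y_0,w)\in dt\}=\omega\,dt,\qquad y_0=x+rn-e_x(y)w\ \text{ for some unit vector }n.\tag{6}$$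

**Definition (visit).** A *visit* to $x$ at time $e_x(y)$ is a point $y\in\eta$ with $e_x(y)<\tau_y(\eta)$.

Each meteor makes at most one visit. By Mecke and (6), a.s. visit times are distinct and there are finitely many visits in bounded time. The target is:

**Theorem 4.** Let $d\ge2$. For every $x$, a.s. there are infinitely many visits to $x$.

The first thing to try is to count meteors that touch nobody before entering the ball around $x$. By Mecke their expected number is $\sigma(C)\omega\int_0^\infty e^{-\lambda t}dt=\sigma(C)\omega/\lambda$. This is finite, so the bound $\rho(t)\ge e^{-\lambda t}$ is useless here. Counting all visits is better: for an interval $I\subset(0,\infty)$,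
$$E\,\#\{\text{visits at times in }I\}=\int1\{e_x(y)\in I\}\,\rho(e_x(y))\,\mu(dy)=\sigma(C)\,\omega\int_I\rho(t)\,dt.\tag{7}$$
By Proposition 1 the expected total number of visits is infinite. But an infinite mean does not make the number of visits infinite, since the visits could be concentrated on rare events. The usual next step is a second moment of the number of visits. By Mecke it contains the probability that two inserted meteors $y,y'$ both survive for a long time in $\eta+y+y'$. Lemma 2 controls one inserted meteor up to its own death, and the example in Section 2 shows that lifetimes are not monotone, so nothing so far bounds this pair probability by a product. This is where the direct approach stops.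

The way around is to insert only one meteor, and to count only the *first* visitor in a time window. For it, Lemma 2 is exactly strong enough.

We argue by contradiction. Suppose Theorem 4 fails. Then for some $T_*$
$$q:=P(\text{no visits to }x\text{ at times}\ge T_*)>0,$$
and by stationarity $q$ is the same for all $x$. Let $K\ge4$ be an integer, fixed in Section 9 in terms of $d,\epsilon,r$ only. Put $T_n=K^n$, $W_n=[T_n,T_{n+1})$, $A_n=T_n\rho(T_n)$ and
$$N_n=\#\{\text{visits at times in }W_n\},\qquad H_m(x)=1\{\text{no visits to }x\text{ at times in }[T_*,T_m)\},$$
$$\Phi_n=\int1\{e_x(y)\in W_n\}\,g_y(e_x(y);\eta)\,\mu(dy).$$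
The random variable $\Phi_n$ measures the amount of test meteors that would reach the target in the window $W_n$; by Mecke $E\Phi_n=EN_n$. We shall find $\gamma$ and $c>0$ such that $P(N_n\ge1,H_{n-\gamma}=1)\ge c\min(A_{n+1},1)$ for many $n$, while these probabilities have a finite sum.

## 8. The first visitor in a window

**Lemma 5.** For $m\le n$ let $p=P(N_n\ge1,H_m=1)$. Then $E[\Phi_nH_m1\{N_n=0\}]\le p$, and consequently
$$E[\Phi_nH_m]\le p+\|\Phi_n\|_3\,p^{2/3}.\tag{8}$$

*Proof.* Mecke with $F(y,\zeta)=1\{e_x(y)\in W_n\}\,g_y(e_x(y);\zeta)\,H_m(\zeta)\,1\{N_n(\zeta)=0\}$ gives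
$$E[\Phi_nH_m1\{N_n=0\}]=E\sum_{y\in\eta}1\{e_x(y)\in W_n,\ \tau_y(\eta)>e_x(y)\}\,1\{N_n(\eta\setminus y)=0\}\,H_m(\eta\setminus y).$$
Let $y$ contribute to this sum. By Lemma 2 with $\zeta=\eta\setminus y$, the removals of the other points in $\eta$ and in $\eta\setminus y$ agree at all times $<\tau_y(\eta)$, hence up to and including time $e_x(y)\ge T_n\ge T_m$. So the visits of other points at times $\le e_x(y)$ are the same in both. The visit of $y$ itself is not before $T_m$; therefore $H_m(\eta)=H_m(\eta\setminus y)$. Moreover $N_n(\eta\setminus y)=0$ implies that in $\eta$ no other point makes a visit at a time in $[T_n,e_x(y)]$. So $y$ is the first visitor in $W_n$, and there is at most one such $y$. The sum is thus at most $1\{N_n(\eta)\ge1\}H_m(\eta)$.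

For (8), add $E[\Phi_nH_m1\{N_n\ge1\}]$ and bound it by Hölder with exponents $3$ and $\frac32$. $\square$

To use (8) we need an upper bound for $\|\Phi_n\|_3$ and a lower bound for $E[\Phi_nH_m]$, both of order $A_{n+1}$.

## 9. Third moments of the density of survivors

**Step 1 (the quantity).** For $t\ge1$ let $M_3(t)=\sup E[(X/t^d)^3]$, the supremum over all cubes $Q$ of side $t$ and all
$$X=X_\varphi(t)=\int_{Q\times S^{d-1}}g_z(t;\eta)\,\varphi(z)\,\mu(dz)$$
with deterministic measurable $\varphi\ge0$ such that $\int\varphi(z_0,w)\,\sigma(dw)\le1$ for a.e. $z_0$ ("admissible"). The weight $\varphi$ is there so that we may later concentrate on directions that aim at the target. Since $X\le t^d$, we have $M_3\le1$.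

**Step 2 (a recursion over scales).** Let $t=Ku$ with $u\ge1$. Split $Q$ into $N=K^d$ cubes $Q_i$ of side $u$. Since $g_z(t)\le g_z(u)\le\hat g_z(u)$,
$$X\le\sum_i\hat X_i,\qquad\hat X_i=\int_{Q_i\times S^{d-1}}\hat g_z(u)\,\varphi\,d\mu.$$
By Section 4, $\hat X_i$ depends only on $\eta$ within distance $Ru$ of $Q_i$. Color the cubes by their index modulo $\lceil2R\rceil+2$ in each coordinate; this uses $L=(\lceil2R\rceil+2)^d$ colors. Distinct cubes of one color have distance at least $(\lceil2R\rceil+1)u>2Ru$, so the $\hat X_i$ of one color are independent.

Moments of one cube: $E\hat X_i\le\hat m:=u^d\hat\rho(u)$. By (4), $\hat X_i\le X_i+Y_i$, where $X_i$ has $g_z(u)$ in place of $\hat g_z(u)$, and $0\le Y_i\le u^d$, $EY_i\le u^d\vartheta_u$. With $(a+b)^3\le4a^3+4b^3$ and Cauchy–Schwarz,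
$$E\hat X_i^3\le s_3:=4u^{3d}(M_3(u)+\vartheta_u),\qquad E\hat X_i^2\le(E\hat X_i\,E\hat X_i^3)^{1/2}\le(\hat ms_3)^{1/2}.$$
One color: expanding the cube of a sum of at most $N$ independent terms,
$$E\Bigl(\sum\hat X_i\Bigr)^3\le(N\hat m)^3+3(N\hat m)\,N(\hat ms_3)^{1/2}+Ns_3\le\tfrac52\bigl(N^3\hat m^3+Ns_3\bigr),$$
because $(N\hat m)N(\hat ms_3)^{1/2}=(N\hat m)^{3/2}(Ns_3)^{1/2}\le\frac12(N^3\hat m^3+Ns_3)$.

All colors: $(\sum_{c\le L}a_c)^3\le L^2\sum_ca_c^3$ gives $EX^3\le\frac52L^3(N^3\hat m^3+Ns_3)$. Divide by $t^{3d}=N^3u^{3d}$ and use $\hat\rho(u)^3\le4\rho(u)^3+4\vartheta_u$ (recall $\vartheta_u\le1$):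
$$M_3(Ku)\le C_2\bigl[\rho(u)^3+K^{-2d}M_3(u)+\vartheta_u\bigr],\qquad C_2=20L^3.\tag{9}$$
The constant $C_2$ does not depend on $K$.

**Step 3 (contraction in the right normalization).** Let $m(t)=t^3M_3(t)$. Multiply (9) with $u=T_l$ by $T_{l+1}^3=K^3T_l^3$. Since $d\ge2$, $K^{3-2d}\le K^{-1}$, and
$$m(T_{l+1})\le C_2K^3A_l^3+\tfrac{C_2}K\,m(T_l)+C_2K^3T_l^3\vartheta_{T_l}.$$
Now fix an integer $K\ge\max(4,16C_2)$, so that $C_2/K\le\frac1{16}$. Iterating, with $m(1)\le1$,
$$m(T_n)\le C_2K^3\sum_{l=0}^{n-1}16^{-(n-1-l)}\bigl[A_l^3+T_l^3\vartheta_{T_l}\bigr]+16^{-n}.\tag{10}$$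

Why third moments? With second moments the term of a single cube has the factor $N^{-1}=K^{-d}$, and with the normalization $t^2$ this becomes $K^{2-d}$, which for $d=2$ is $1$: no contraction. Third moments give $K^{3-2d}=K^{-1}$ for $d=2$. For $d=1$ the factor is $K$, so this step does not contract, and the line was treated separately.

**Step 4 (from cubes to $\Phi_n$).** Let $T_n\ge4r$. If $e_x(y)\in W_n$, then by (6) $|y_0-x|$ differs from $e_x(y)$ by at most $r$, so $T_n/2\le|y_0-x|\le2T_{n+1}$. For such $y_0$, the directions whose ray meets $B(x,r)$ lie in a cap of angular radius $\arcsin(r/|y_0-x|)$, of $\sigma$-measure at most $C_3T_n^{-(d-1)}$. The cube with center $x$ and side $4T_{n+1}=4KT_n$ splits into $(4K)^d$ cubes $Q$ of side $T_n$. Since $g_y(e_x(y))\le g_y(T_n)$,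
$$\Phi_n\le C_3T_n^{-(d-1)}\sum_QX_{\varphi_Q}(T_n),\qquad\varphi_Q(y)=C_3^{-1}T_n^{d-1}\,1\{y_0\in Q,\ e_x(y)\in W_n\},$$
and each $\varphi_Q$ is admissible. By Minkowski's inequality in $L^3$,
$$E\Phi_n^3\le C_3^3T_n^{-3(d-1)}(4K)^{3d}\,T_n^{3d}M_3(T_n)=C_4\,m(T_n).\tag{11}$$

## 10. Scales at which $A_n$ has not dropped

The bound (10) involves all earlier $A_l$, while we want $A_{n+1}$. We restrict to scales that are not much smaller than their predecessors.

**Definition (good scale).** Call $n\ge0$ *good* if $A_n\ge\frac14\sum_{j=1}^n2^{-j}A_{n-j}$.

For instance, $n=0$ is good (empty sum), and if $A_n$ is constant every $n$ is good. If $A_n=10^{-n}$, no $n\ge1$ is good, since the term $j=1$ alone is $\frac18\cdot10\cdot A_n>A_n$.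

**Step 1 (good scales carry most of the sum).** For every $N$,
$$\sum_{n\le N,\ n\text{ not good}}A_n\le\tfrac14\sum_{n\le N}\sum_{j=1}^n2^{-j}A_{n-j}\le\tfrac14\sum_{n\le N}A_n.$$
Since $\rho$ is nonincreasing, $\int_1^\infty\rho\le K\sum_nA_n$, and Proposition 1 gives $\sum_nA_n=\infty$. Hence
$$\sum_{n\text{ good}}A_n=\infty.\tag{12}$$

**Step 2 (comparisons).** If $n+1$ is good, single terms of the sum, and then the term $j=n+1$, give
$$A_{n+1-j}\le4\cdot2^jA_{n+1}\quad(1\le j\le n+1),\qquad A_{n+1}\ge\tfrac182^{-n}A_0,\quad A_0=\rho(1)>0.\tag{13}$$

**Step 3 (the norm of $\Phi_n$).** Insert (13) in (10), with $n+1$ good.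

- The terms with $A_l$: by (13) with $j=n+1-l$, $A_l^3\le64\cdot8^{n+1-l}A_{n+1}^3$. With $i=n-1-l$, $\sum_l16^{-(n-1-l)}8^{n+1-l}=\sum_i64\cdot2^{-i}\le128$. So these terms are at most a constant times $A_{n+1}^3$.
- The terms with $\vartheta_{T_l}$: they are at most a constant times $16^{-n}\sum_l16^lK^{3l}\exp(-\Lambda K^l)$, and the series converges. By (13), $A_{n+1}^3\ge\frac{A_0^3}{512}8^{-n}$, so $16^{-n}$ is at most a constant times $A_{n+1}^3$.
- The last term $16^{-n}$: the same.

With (11), for a constant $C_7$,
$$\|\Phi_n\|_3\le C_7A_{n+1}\qquad\text{whenever }n+1\text{ is good and }T_n\ge4r.\tag{14}$$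

## 11. Moving the target along the direction of flight

**Lemma 6.** There are $\gamma\in\mathbb N$ and $n_0$ such that for all $n\ge n_0$ with $n+1$ good
$$E[\Phi_nH_{n-\gamma}(x)]\ge\sigma(C)\,\frac{q\,\omega}8\,A_{n+1}.\tag{15}$$

We know $P(H_{n-\gamma}=1)\ge q$ and $E\Phi_n\ge\frac12\sigma(C)\omega A_{n+1}$ by (7). If $\Phi_n$ and $H_{n-\gamma}$ were independent, we would be done. They are not: $\Phi_n$ involves survival up to times of order $T_n$, which depends on regions that contain a neighborhood of $x$. Replacing $g_y(e_x(y))$ by $\hat g_y$ at a smaller time creates independence but gives only *upper* bounds for $\Phi_n$. The remedy: a meteor with direction $w$ that reaches $x$ has earlier passed the points $x-aw$. So the same test meteors serve many targets, and it is very unlikely that fewer than a fraction $q/2$ of these targets are unvisited so far. On that unlikely event an upper bound is enough.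

*Proof.* For $w\in C$ and an interval $I\subset(0,\infty)$ put
$$\psi_w^I(x)=\int_{\mathbb R^d}1\{e_x(y_0,w)\in I\}\,g_{(y_0,w)}(e_x(y_0,w))\,dy_0,\qquad\text{so that }\Phi_n=\int_C\psi_w^{W_n}(x)\,\sigma(dw).$$
Choose, in this order, $b\in\mathbb N$ with $K^b\ge8R$; then $\nu\in\mathbb N$ with $K(8\cdot2^bK^b+1)e^{-\nu q^2/8}\le\frac14$; then $\gamma\in\mathbb N$ with $K^\gamma\ge\max(3R\nu,8R)$. Let $m=n-\gamma$, $a_i=3RT_mi$ for $1\le i\le\nu$, and $\bar M=a_\nu=3R\nu T_m\le T_n$. Below, $n$ is so large that $T_m\ge\max(1,T_*)$, $n\ge b$, $T_n\ge4r$.

**Step 1 (one family of meteors for all targets).** Let $y$ have direction $w$ and $e_x(y)>a\ge0$. Since $y(t)-(x-aw)=y(t+a)-x$, we have $e_{x-aw}(y)=e_x(y)-a$. As $g_y$ is nonincreasing, $g_y(e_x(y)-a)\ge g_y(e_x(y))$. Hence for $0\le a\le\bar M$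
$$\psi_w^{W_n}(x-aw)\ge\psi_w^{[T_n+a,\,T_{n+1}+a)}(x)\ge\psi_w^*:=\psi_w^{[T_n+\bar M,\,T_{n+1})}(x).$$

**Step 2 (averaging over targets).** By stationarity, for each $i$,
$$E[\psi_w^{W_n}(x)H_m(x)]=E[\psi_w^{W_n}(x-a_iw)H_m(x-a_iw)]\ge E[\psi_w^*H_m(x-a_iw)].$$
With $\bar H=\frac1\nu\sum_{i=1}^\nu H_m(x-a_iw)$ this gives
$$E[\psi_w^{W_n}(x)H_m(x)]\ge E[\psi_w^*\bar H]\ge\tfrac q2\bigl(E\psi_w^*-E[\psi_w^*;\bar H<\tfrac q2]\bigr).\tag{16}$$
By (6), $\bar M\le T_n$ and $K\ge4$,
$$E\psi_w^*=\omega\int_{T_n+\bar M}^{T_{n+1}}\rho(t)\,dt\ge\omega(K-2)T_n\,\rho(T_{n+1})\ge\tfrac\omega2A_{n+1}.\tag{17}$$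

**Step 3 (a local version of $H_m$).** To use independence of the targets we localize. Let $k=k_{T_m}$, and let $\mathcal J(x)$ be the event that there are distinct $y_1,\dots,y_{k+1}\in\eta$ with
$$T_m>e_x(y_1)\ge c(y_1,y_2)>\dots>c(y_k,y_{k+1}).$$
As in (3), using (6) for $y_1$ and (2) for the others,
$$P(\mathcal J(x))\le\omega\int_0^{T_m}\frac{(\lambda s)^k}{k!}\,ds=\frac\omega\lambda\,\frac{(\lambda T_m)^{k+1}}{(k+1)!}\le\frac\omega\lambda\,\vartheta_{T_m}.$$
Consider a sequence $y_1,\dots,y_j$ of this type with $j\le k+1$. Go from $x$ to $y_1(e_x(y_1))$, a step of length $r$, follow $y_1$ back to time $c(y_1,y_2)$, jump to $y_2$, follow it back to time $c(y_2,y_3)$, and so on, and follow $y_j$ back to time $0$. So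
$$|y_j(0)-x|\le T_m+r+2\epsilon(j-1)\le RT_m.$$
Since initial segments of such sequences are again such sequences, $\mathcal J(x)$ is determined by $\eta$ in $B(x,RT_m)$, that is, by $\eta\cap(B(x,RT_m)\times S^{d-1})$. On $\mathcal J(x)^c$, each $y_1$ with $e_x(y_1)<T_m$ and all decreasing chains from it up to time $e_x(y_1)$ lie in this ball, so by Lemma 1(b) $H_m(x)$ is determined there too. Thus $\check H(x):=H_m(x)1_{\mathcal J(x)^c}\le H_m(x)$ is a function of $\eta$ in $B(x,RT_m)$. As $EH_m\ge q$, for $n$ large
$$E\check H\ge q-\tfrac\omega\lambda\vartheta_{T_m}\ge\tfrac34q.$$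

**Step 4 (few unvisited targets is unlikely).** The points $x-a_iw$ have mutual distances at least $3RT_m$, so the variables $\check H(x-a_iw)$ are independent; they have values in $[0,1]$ and the same mean. Let $\check B=\{\frac1\nu\sum_i\check H(x-a_iw)<\frac q2\}\supset\{\bar H<\frac q2\}$. Hoeffding's inequality gives $P(\check B)\le e^{-2\nu(q/4)^2}=e^{-\nu q^2/8}$.

**Step 5 (on the unlikely event an upper bound suffices).** Let $t_0=T_{n-b}\ge1$. Then $Rt_0\le T_n/8$ and $RT_m\le T_n/8$. If $e_x(y_0,w)\ge T_n+\bar M$, then by (6) $y_0-(x-a_iw)=rn-(e_x(y_0,w)-a_i)w$ for some unit vector $n$, so for every $i$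
$$|y_0-(x-a_iw)|\ge e_x(y_0,w)-a_i-r\ge T_n-r\ge T_n/2.$$
Hence $B(y_0,Rt_0)$ is disjoint from all balls $B(x-a_iw,RT_m)$, and $\hat g_{(y_0,w)}(t_0)$ is independent of $\check B$. Since $g_y(e_x(y))\le g_y(t_0)\le\hat g_y(t_0)$, (6) and (4) give
$$E[\psi_w^*;\check B]\le\omega KT_n\,\hat\rho(t_0)\,P(\check B)\le\omega K\bigl(K^bA_{n-b}+T_n\vartheta_{T_{n-b}}\bigr)e^{-\nu q^2/8}.$$
By (13) with $j=b+1$, $A_{n-b}\le8\cdot2^bA_{n+1}$. By the lower bound in (13), $T_n\vartheta_{T_{n-b}}=K^n\exp(-\Lambda K^{n-b})\le A_{n+1}$ for $n$ large. So, by the choice of $\nu$,
$$E[\psi_w^*;\check B]\le\omega K(8\cdot2^bK^b+1)e^{-\nu q^2/8}A_{n+1}\le\tfrac\omega4A_{n+1}.$$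

**Step 6 (conclusion).** Insert this and (17) in (16): $E[\psi_w^{W_n}(x)H_m(x)]\ge\frac q2\cdot\frac\omega4A_{n+1}=\frac{q\omega}8A_{n+1}$. The requirements on $n$ did not depend on $w$. Integrate over $w\in C$. $\square$

## 12. Summing over scales, and Theorems 1 and 2 for $d\ge2$

**Proof of Theorem 4.** Let $p_n=P(N_n\ge1,H_{n-\gamma}=1)$ and $c_0=\sigma(C)q\omega/8$.

**Step 1 (lower bound).** For large $n$ with $n+1$ good, (8) with $m=n-\gamma$, (14) and (15) give
$$p_n+C_7A_{n+1}\,p_n^{2/3}\ge c_0A_{n+1}.$$
So one of the two terms on the left is at least $\frac{c_0}2A_{n+1}$: either $p_n\ge\frac{c_0}2A_{n+1}$ or $p_n\ge(c_0/2C_7)^{3/2}$. In both cases $p_n\ge c\min(A_{n+1},1)$ with a constant $c>0$. By (12), the sum of $\min(A_{n+1},1)$ over large $n$ with $n+1$ good is infinite. Hence $\sum_np_n=\infty$.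

**Step 2 (upper bound).** Let $T_{n-\gamma}\ge T_*$. On $\{N_n\ge1,H_{n-\gamma}=1\}$ there is a visit in $W_n$ and none in $[T_*,T_{n-\gamma})$, so the first visit at a time $\ge T_*$ lies in one of $W_{n-\gamma},\dots,W_n$. If this first visit lies in $W_l$, then $n\in\{l,\dots,l+\gamma\}$. So in any realization at most $\gamma+1$ of these events occur, and the sum of $p_n$ over such $n$ is at most $\gamma+1$.

The two steps contradict each other. So for every $T_*$ there is a.s. a visit to $x$ at a time $\ge T_*$. Since visits in bounded time are finite in number and each meteor makes at most one visit, infinitely many distinct meteors visit. $\square$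

**Proof of Theorem 1 for $d\ge2$.** Apply Theorem 4 with $x=0$, $r=\epsilon/2$, $C=S^{d-1}$. At time $e_0(y)<\tau_y$ the center of a visiting meteor is at distance $\epsilon/2$ from the origin, so its ball contains the origin strictly before its annihilation. Together with Section 5 this proves Theorem 1 for all $d\ge1$ and $\epsilon>0$. $\square$

**Proof of Theorem 2 for $d\ge2$.** Apply Theorem 4 to all rational points $x'$, all rational $r'>0$ and all nonempty sets $C'$ of a countable base of the topology of $S^{d-1}$; these sets have $\sigma(C')>0$. Almost surely the conclusion holds for all these triples at once. For any $x\in\mathbb R^d$, $r>0$ and nonempty open $C$ there is such a triple with $B(x',r')\subset B(x,r)$ and $C'\subset C$. A visit for $(x',r',C')$ is made by a meteor with direction in $C$ whose center is within distance $r$ of $x$ before its annihilation. For $d=1$ see Section 5. $\square$
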